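# Capillary geodesics on convex disks: which contact angles does the boundary curvature force?

## 1. "Every acute angle occurs": the flat disk, the spherical cap, the cone

Take a smooth Riemannian $2$-disk $(D,g)$ with strictly convex boundary: the geodesic curvature $\kappa$ of $\partial D$, signed so that convex means positive, satisfies $\kappa>0$. Let $K$ be the Gauss curvature, and suppose for now that $K\ge 0$. Fix an angle $\theta\in(0,\pi/2)$. We look for a geodesic arc across $D$ that meets the boundary at angle $\theta$ at both of its ends, the two angles being measured on the same side of the arc.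

**Definition (capillary embedded geodesic).** Let $\gamma$ be an embedded geodesic arc in $D$ with both endpoints on $\partial D$ and interior in $\mathring D$, so that $D\setminus\gamma$ has exactly two components. We call $\gamma$ a *capillary embedded geodesic with contact angle* $\theta\in(0,\pi/2)$ if there is one fixed component $U$ of $D\setminus\gamma$ such that at each of the two endpoints the angle between $\gamma$ and $\partial D$, measured inside $U$, equals $\theta$.

In the other component $\Omega=D\setminus\overline U$ both angles are then $\pi-\theta$. Since $\theta\neq\pi-\theta$, the arc determines $U$. We always orient $\gamma$ so that the boundary arc of $U$ runs from the start point to the end point in the positive direction of $\partial D$. With this orientation $\gamma$ leaves $\partial D$ at angle $\theta$ from the positive tangent.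

The first guess is that every acute $\theta$ occurs on every such disk. We test it.

*The flat unit disk.* A chord at distance $d\in(0,1)$ from the center meets the circle, on the side away from the center, at the angle $\theta$ with $\cos\theta=d$. Every $\theta\in(0,\pi/2)$ occurs.

*The spherical cap.* Let $D$ be the cap of radius $\mathrm{r}<\pi/2$ in the unit sphere, so $\kappa=\cot \mathrm{r}>0$. Take a great circle at distance $d\in(0,\mathrm{r})$ from the center of the cap. The center, the nearest point of the great circle, and a point where the great circle meets the boundary form a right triangle with hypotenuse $\mathrm{r}$. The angle $\beta$ at the boundary point satisfies $\sin d=\sin \mathrm{r}\,\sin\beta$. The radius is perpendicular to the boundary circle, so the contact angle on the side away from the center is $\theta=\pi/2-\beta$, that is, $\cos\theta=\sin d/\sin \mathrm{r}$. Again every $\theta\in(0,\pi/2)$ occurs. Here $\int_{\partial D}\kappa=2\pi\sin \mathrm{r}\cot \mathrm{r}=2\pi\cos \mathrm{r}$ may be as small as we like.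

*The cone.* Let $k\in(0,\pi)$ and take the flat cone of total angle $k$: the metric $d\varrho^2+\varrho^2d\omega^2$ with $\omega\in\mathbb R/k\mathbb Z$. Cut it off at $\varrho=1$ and smooth the tip very near $\varrho=0$ (done carefully in Section 3). The boundary has $\kappa=1$ and length $k$, so $\int_{\partial D}\kappa=k$. Unroll the cone. A geodesic that leaves the boundary at angle $\theta$ is a chord of the unit circle that subtends the angle $2\theta$. If $2\theta<k$, it comes back to the boundary before it has gone once around, and it is an embedded arc with contact angle $\theta$. If $2\theta\ge k$, it goes around the tip at least once and runs into itself. By rotational symmetry *every* geodesic leaving at angle $\theta$ does this, so no capillary embedded geodesic of angle $\theta$ exists.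

So the first guess is false, and the cone suggests the right condition, $\theta<\frac12\int_{\partial D}\kappa$. Dongyeong Ko, "Min-max construction of two capillary embedded geodesics on Riemannian $2$-disks", arXiv:2308.14180 (2023), is the source of the question. The result quoted from there is that for $K\ge0$, $\kappa>0$ and $\int_{\partial D}\kappa\ge\pi$ there are two capillary embedded geodesics with contact angle $\theta\in(0,\pi/2)$, and that $\pi$ is sharp, by smoothed cones. The conjecture for smaller total curvature reads as follows.

**Conjecture.** Let $k\in(0,\pi)$. On every Riemannian disk with strictly convex boundary, $K\ge0$ and $\int_{\partial D}\kappa\ge k$, for every $\theta\in(0,\min(k/2,\pi/2))$ there is a capillary embedded geodesic with contact angle $\theta$.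

We shall prove it, with two arcs instead of one.

## 2. Boundary loops and the statements

We use Gauss–Bonnet in two forms. For the whole disk, $\int_DK+\int_{\partial D}\kappa=2\pi$. For a closed disk $B$ bounded by geodesic sides with interior angles $\alpha_1,\dots,\alpha_m\in(0,2\pi)$,
$$\int_BK+\sum_{i=1}^m(\pi-\alpha_i)=2\pi. \tag{1}$$

**Definition (boundary loop).** A boundary loop is a geodesic $\gamma:[0,\ell]\to D$ with $\gamma(0)=\gamma(\ell)\in\partial D$, injective on $[0,\ell)$, with $\gamma((0,\ell))\subset\mathring D$. It bounds a closed disk $B\subset D$.

On the smoothed cone, the chord with $2\theta=k$ is a boundary loop: it leaves and arrives at angle $k/2$ at the same point. It goes around the tip, so $\int_BK=2\pi-k$. In the spherical cap there are no boundary loops, since a great circle that crosses the boundary circle meets it in two different points.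

Write $K^+=\max(K,0)$.

**Hypothesis (H$_\theta$).** (i) $\int_DK^+<2\pi$; (ii) no boundary loop bounds a disk $B$ with $\int_BK\ge2\pi-2\theta$.

The cap satisfies (H$_\theta$) for every $\theta\in(0,\pi/2)$: its area is $2\pi(1-\cos \mathrm{r})<2\pi$ and it has no boundary loops. On a smoothed cone with tip small enough to contain the loop above, (i) holds because $\int_DK=2\pi-k$. There (ii) holds if and only if $\theta<k/2$: every $B$ has $\int_BK\le2\pi-k$, and the loop above attains this value.

**Theorem 1.** If $(D,g)$ has strictly convex boundary, $\theta\in(0,\pi/2)$ and (H$_\theta$) holds, then there are at least two distinct capillary embedded geodesics with contact angle $\theta$. In particular this holds whenever $\int_DK^+<2\pi-2\theta$, with no sign condition on $K$.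

The last sentence follows from the first: since $\int_BK\le\int_DK^+$, the inequality $\int_DK^+<2\pi-2\theta$ implies both parts of (H$_\theta$).

**Corollary 2 (the conjecture).** If $K\ge0$, $\kappa>0$ and $\int_{\partial D}\kappa\ge k>0$, then for every $\theta\in(0,\min(k/2,\pi/2))$ there are at least two capillary embedded geodesics with contact angle $\theta$.

*Proof from Theorem 1.* By Gauss–Bonnet, $\int_DK^+=\int_DK=2\pi-\int_{\partial D}\kappa\le2\pi-k<2\pi-2\theta$. $\square$

**Theorem 3 (sharpness).** Let $k\in(0,\pi)$ and $\theta_1\in[k/2,\pi/2)$. There is a disk with $K\ge0$, $\kappa>0$, $\int_{\partial D}\kappa=k$ which has no capillary embedded geodesic with contact angle $\theta$ for any $\theta\in[k/2,\theta_1]$.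

Corollary 2 and Theorem 3 (with $\theta_1=\theta$) together say: for $k\in(0,\pi)$, the set of $\theta\in(0,\pi/2)$ for which every disk with $K\ge0$, $\kappa>0$, $\int_{\partial D}\kappa\ge k$ has a capillary embedded geodesic of angle $\theta$ is exactly $(0,k/2)$.

**Corollary 4 (endpoint).** If $K\ge0$, $\kappa>0$, $\theta:=\frac12\int_{\partial D}\kappa<\frac\pi2$ and $K\not\equiv0$ on $\partial D$, there are at least two capillary embedded geodesics with contact angle exactly $\theta$.

*Proof from Theorem 1.* First, $\theta>0$ because $\kappa>0$, and $\int_DK=2\pi-2\theta<2\pi$ gives (i). Suppose a boundary loop with vertex $p$ bounds $B$ with $\int_BK\ge2\pi-2\theta=\int_DK$. Since $K\ge0$ is continuous, $K=0$ on $D\setminus B$. The loop meets $\partial D$ only at $p$, and a point of $\partial D$ cannot lie in the interior of $B$. So $D\setminus B$ is a neighborhood in $D$ of $\partial D\setminus\{p\}$. Hence $K=0$ on $\partial D\setminus\{p\}$, and by continuity on all of $\partial D$, a contradiction. So (ii) holds. $\square$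

## 3. The smoothed cone: proof of Theorem 3

**Step 1: build the disk.** Let $\alpha=k/2\pi\in(0,1/2)$. For $\delta>0$ choose $f$ smooth on $[0,\infty)$ with $f(0)=0$, $f'$ nonincreasing, $f'=1$ near $0$ and $f'=\alpha$ on $[\delta,\infty)$ (integrate a smooth cutoff). The metric $dr^2+f(r)^2d\vartheta^2$, $\vartheta\in\mathbb R/2\pi\mathbb Z$, is flat near $r=0$, hence smooth, and $K=-f''/f\ge0$. For $r\ge\delta$ we have $f=\alpha(r+b)$ with $b=f(\delta)/\alpha-\delta$. Put $\varrho=r+b$ and $\omega=\alpha\vartheta\in\mathbb R/k\mathbb Z$. On $\{r\ge\delta\}$ the metric is $d\varrho^2+\varrho^2d\omega^2$, a flat cone of angle $k$ on $\{\varrho\ge\varrho_0\}$ with $\varrho_0=f(\delta)/\alpha\le\delta/\alpha$. Choose $\delta$ so small that $\varrho_0<\cos\theta_1$, and let $D$ be the disk bounded by $\{\varrho=1\}$. The boundary has length $k$ and $\kappa=1$, so $\int_{\partial D}\kappa=k$.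

**Step 2: follow the only candidates.** Let $\theta\in[k/2,\theta_1]$. A capillary embedded geodesic of angle $\theta$, oriented as in Section 1, leaves $\partial D$ at angle $\theta$ from the positive tangent. After a rotation it starts at $\omega=0$. In the universal cover of the flat part ($\omega\in\mathbb R$), the sector $0\le\omega\le2\theta<\pi$ is a planar sector, and the geodesic is the straight chord
$$\varrho=\frac{\cos\theta}{\cos(\omega-\theta)},\qquad \omega\in[0,2\theta],$$
which makes angle $\theta$ with the unit circle at both ends. It stays in $\{\varrho\ge\cos\theta\}\subset\{\varrho>\varrho_0\}$, so it never feels the smoothed tip. Since $2\theta\ge k$, the parameters $\omega=\theta\pm k/2$ both lie in $[0,2\theta]$. They have the same $\varrho$ and are identified modulo $k$. So the geodesic is not an embedded arc (if $2\theta=k$ its endpoints coincide), and no capillary embedded geodesic of angle $\theta$ exists. $\square$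

## 4. Shooting from the boundary: the map $T$ and its invariant area

There is a variational description of our arcs. They are exactly the relative boundaries of domains $\Omega$, with relative boundary a single embedded arc, that are critical for
$$L^\theta(\Omega)=|\partial\Omega\cap\mathring D|+\cos\theta\,|\partial\Omega\cap\partial D| .$$
To see the angle: if $\Omega$ gains one unit of boundary length at an endpoint, the arc changes length at rate $-\cos\theta$ and the boundary term at rate $+\cos\theta$. Minimizing gives nothing, however: $L^\theta\ge0=L^\theta(\emptyset)$. We therefore shoot geodesics from the boundary and look for those that land with the right angle.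

**Notation.** Extend $(D,g)$ to a slightly larger open surface. Let $L=|\partial D|$, $S^1=\mathbb R/L\mathbb Z$, let $c:S^1\to\partial D$ be the positively oriented arclength parametrization and $\nu$ the inner normal. Put $A=S^1\times(0,\pi)$ and, for $(s,\varphi)\in A$,
$$v(s,\varphi)=\cos\varphi\,c'(s)+\sin\varphi\,\nu(s),\qquad\gamma_{s,\varphi}(t)=\exp_{c(s)}(t\,v(s,\varphi)).$$
Let $\tau(s,\varphi)\in(0,\infty]$ be the first positive time at which $\gamma_{s,\varphi}$ hits $\partial D$.

Let $\rho$ be the signed distance to $\partial D$, positive in $\mathring D$ and smooth near $\partial D$. On $\partial D$ we have $\nabla\rho=\nu$ and $\nabla_{c'}c'=\kappa\nu$. Differentiating $\rho(c(s))=0$ twice gives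
$$\mathrm{Hess}\,\rho(c',c')=-\langle\nabla\rho,\nabla_{c'}c'\rangle=-\kappa<0.$$

**Fact (C): no tangency.** A geodesic segment contained in $D$ is nowhere tangent to $\partial D$. At a tangency, $\rho\circ\gamma$ would have value $0$, first derivative $0$ and second derivative $\mathrm{Hess}\,\rho(\gamma',\gamma')<0$, so $\rho\circ\gamma<0$ nearby. Consequently, at an interior time of a segment contained in $D$ the geodesic is in $\mathring D$, because an interior zero of $\rho\circ\gamma\ge0$ is a tangency. Also, every $\gamma_{s,\varphi}$ with $\tau<\infty$ hits $\partial D$ transversally at time $\tau$.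

**Fact (S): uniform start.** If $\mathcal K\subset A$ is compact, there is $t_0>0$ with $\gamma_{s,\varphi}((0,t_0])\subset\mathring D$, hence $\tau>t_0$, for all $(s,\varphi)\in\mathcal K$. Indeed $\rho(\gamma_{s,\varphi}(t))=t\sin\varphi+O(t^2)$ uniformly, and $\sin\varphi$ is bounded below on $\mathcal K$.

**The domain $G=\{\tau<\infty\}$ is open and $\tau$ is smooth on it.** Let $p\in G$, let $\mathcal K$ be a compact neighborhood of $p$ and $t_0$ as in (S). The hit at $\tau(p)$ is transversal. So the implicit function theorem gives $\epsilon>0$ and, for $q$ near $p$, a unique zero of $\rho\circ\gamma_q$ in $[\tau(p)-\epsilon,\tau(p)+\epsilon]$, depending smoothly on $q$, with $\rho\circ\gamma_q>0$ before it in this interval. On $[t_0,\tau(p)-\epsilon]$ the curve $\gamma_p$ stays in a compact subset of $\mathring D$, so $\gamma_q$ stays in $\mathring D$ there for $q$ near $p$. On $(0,t_0]$ use (S). So this zero is $\tau(q)$.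

**The map.** For $(s,\varphi)\in G$ define $T(s,\varphi)=(s',\varphi')\in A$ by
$$\gamma(\tau)=c(s'),\qquad\gamma'(\tau)=\cos\varphi'\,c'(s')-\sin\varphi'\,\nu(s').$$
Let $J(s,\varphi)=(s,\pi-\varphi)$. The reversed geodesic starts at $c(s')$ with direction $-\gamma'(\tau)=v(s',\pi-\varphi')$, and it arrives at $c(s)$ with velocity $-v(s,\varphi)=\cos(\pi-\varphi)c'(s)-\sin(\pi-\varphi)\nu(s)$. So $JT(G)\subset G$ and $(JT)^2=\mathrm{id}_G$. Hence $JT(G)=G$, $T(G)=J(G)$ and $T^{-1}=JTJ$ there. Thus $T$ is a diffeomorphism from $G$ onto an open set.

The first variation of length, with both endpoints moving along $\partial D$, gives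
$$d\tau=\cos\varphi'\,ds'-\cos\varphi\,ds\qquad\text{on }G. \tag{2}$$
Taking $d$ of (2) shows that $T$ preserves the area $\sin\varphi\,ds\,d\varphi$.

*Example.* In the flat unit disk $T(s,\varphi)=(s+2\varphi,\varphi)$ and $\tau=2\sin\varphi$. Equation (2) reads $2\cos\varphi\,d\varphi=\cos\varphi\,(ds+2\,d\varphi)-\cos\varphi\,ds$.

**Embedded arcs.** Let $E\subset G$ be the set of $(s,\varphi)$ for which $\gamma_{s,\varphi}|_{[0,\tau]}$ is injective. On $E$ we have $s'\ne s$, so we may write $s'=s+\sigma$ with $\sigma:E\to(0,L)$ continuous. Let $U$ be the component of $D\setminus\gamma$ adjacent to the boundary arc $c((s,s+\sigma))$. Its angle at $c(s)$ lies between $c'(s)$ and $v(s,\varphi)$, so it is $\varphi$. Its angle at $c(s')$ lies between $-c'(s')$ and $-\gamma'(\tau)=v(s',\pi-\varphi')$, so it is $\varphi'$. By the orientation convention of Section 1, capillary embedded geodesics of angle $\theta$ therefore correspond bijectively to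
$$Z=\{s\in S^1:\ (s,\theta)\in E,\ \varphi'(s,\theta)=\theta\}.$$
Theorem 1 says $\#Z\ge2$.

**$E$ is open.** Let $r_0>0$ be such that geodesic segments of length $<r_0$ contained in $D$ are injective; it exists by compactness of $D$. Let $(s_n,\varphi_n)\to(s,\varphi)\in E$ with $(s_n,\varphi_n)\notin E$. For large $n$ these points are in $G$ and $\tau_n\to\tau(s,\varphi)$. There are $t_n<u_n$ in $[0,\tau_n]$ with $\gamma_n(t_n)=\gamma_n(u_n)$, and $u_n-t_n\ge r_0$. In the limit $\gamma(t)=\gamma(u)$ with $t,u\in[0,\tau]$, $u-t\ge r_0$, contradicting injectivity.

**Mirror symmetry.** We shall want to exchange the roles of $\varphi$ and $\varphi'$. Let $D^*$ be $D$ with the reversed orientation, $c^*(s)=c(-s)$, and $P(s,\varphi)=(-s,\varphi)$. Objects for $D^*$ carry a star. Geometrically, traverse an arc backward and also reverse the boundary: the side $U$ is the same, and the two contact angles change places. In formulas, $v^*(s,\varphi)=-\cos\varphi\,c'(-s)+\sin\varphi\,\nu(-s)=v(-s,\pi-\varphi)$. The same sign change at the arrival point gives $T^*=PJTJP=PT^{-1}P$, and $E^*=PJ(E)$. Reversal of arcs gives $JT(E)=E$, so $E^*=PT(E)$. For $q\in E$ and $p=PTq$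 we get $\varphi(p)=\varphi(Tq)=\varphi'(q)$ and $T^*p=Pq$, so the arrival angle of $p$ is $\varphi(q)$. In particular $\#Z^*=\#Z$. Hypothesis (H$_\theta$) does not mention the orientation, so it is the same for $D^*$.

## 5. When every shot at angle $\theta$ is embedded, and a cone where it is not

The natural plan is to fix the departure angle $\theta$, let $s$ run around the circle $C_\theta=\{\varphi=\theta\}\subset A$, and look for zeros of $\varphi'(s,\theta)-\theta$. Area preservation says that $\varphi'$ cannot be one-sided.

**Lemma 5.** Suppose $C_\theta\subset E$ and either $\varphi'\le\theta$ on all of $C_\theta$ or $\varphi'\ge\theta$ on all of $C_\theta$. Then $\varphi'=\theta$ on all of $C_\theta$.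

*Proof.*

**Step 1: the image curve and its integral.** Since $T$ is a diffeomorphism onto its image, $\Gamma=T(C_\theta)$ is a smooth simple closed curve, parametrized by $s\mapsto(s+\sigma(s,\theta),\varphi'(s,\theta))$. As $\sigma(\cdot,\theta)$ is a continuous real function on $S^1$, the curve has degree $1$ in the annulus $A$. The function $\tau$ is smooth and single-valued on $C_\theta$, so integrating (2) over $C_\theta$ gives
$$\oint_\Gamma\cos\varphi\,ds=\oint_{C_\theta}\cos\varphi'\,ds'=\oint_{C_\theta}\cos\varphi\,ds=L\cos\theta. \tag{3}$$

**Step 2: turn the integral into an area.** Choose $\psi\in(\theta,\pi)$ larger than every value of $\varphi$ on $\Gamma$. Identify $A$ with $\{0<|z|<\pi\}\subset\mathbb C$ by $z=\varphi e^{2\pi is/L}$. Then $\Gamma$ is a Jordan curve in $\{0<|z|<\psi\}$ with winding number $1$ about $0$. Let $I\ni0$ be its inside, and put $Q=\{|z|<\psi\}\setminus\overline I$. This domain lies in $A$ and has boundary $C_\psi\cup\Gamma$, where both curves, run with degree $1$ in $s$, are positively oriented Jordan curves. Since $d(\cos\varphi\,ds)=-\sin\varphi\,d\varphi\wedge ds$ and $d\varphi\wedge ds$ is positive in this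 plane, Green's theorem and (3) give
$$\int_Q\sin\varphi\,ds\,d\varphi=\oint_\Gamma\cos\varphi\,ds-\oint_{C_\psi}\cos\varphi\,ds=L(\cos\theta-\cos\psi).$$
This is also the $\sin\varphi\,ds\,d\varphi$-area of the strip $\Sigma=\{\theta<\varphi<\psi\}$.

**Step 3: compare $Q$ with $\Sigma$.** Suppose $\Gamma\subset\{|z|\le\theta\}$. The set $\{|z|>\theta\}$ is connected, unbounded and disjoint from $\Gamma$, so it is outside $\Gamma$, and $Q\supset\Sigma$. If $\Gamma\subset\partial Q$ had a point with $\varphi<\theta$, then $Q\cap\{\varphi<\theta\}$ would be a nonempty open set of positive area, and $Q$ would have larger area than $\Sigma$, a contradiction. Suppose instead $\Gamma\subset\{|z|\ge\theta\}$. The disk $\{|z|<\theta\}$ is connected, disjoint from $\Gamma$ and contains $0$, so it lies in $I$, and $Q\subset\{\theta\le\varphi<\psi\}$. If $\Gamma=\partial I$ had a point with $\varphi>\theta$, then $I\cap\Sigma$ would be a nonempty open set missed by $Q$, and $Q$ would have smaller area than $\Sigma$, a contradiction. In both cases $\Gamma\subset C_\theta$, that is, $\varphi'=\theta$ on $C_\theta$. $\square$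

So *if* $C_\theta\subset E$, we are done. If $\#Z\le1$, the continuous function $\varphi'(\cdot,\theta)-\theta$ has no zero on the connected set $S^1\setminus Z$. So it has one sign there, and Lemma 5 gives $Z=S^1$, a contradiction. This covers the spherical cap and every strictly convex planar domain.

In general $C_\theta\not\subset E$, even when $\theta$ is in the range of the conjecture. Here is an example. Take the cone of angle $k\in(0,\pi)$ with smoothed tip as in Section 3, but let the boundary be
$$\varrho=h(\omega)=1+\varepsilon\cos(2\pi\omega/k).$$
The geodesic curvature of this curve is $(h^2+2h'^2-hh'')/(h^2+h'^2)^{3/2}$, which tends to $1$ uniformly as $\varepsilon\to0$. So for small $\varepsilon$ the boundary is strictly convex, and also $(\ln h)''<1$. All the curvature is in the tip, so $\int_DK=2\pi-k$ and $\int_{\partial D}\kappa=k$. Let $p\in\partial D$ be at $\omega=\omega_p$ with $h'(\omega_p)<0$, and let $\eta=\arctan(-h'(\omega_p)/h(\omega_p))$, which is in $(0,k/2)$ for small $\varepsilon$. In the unrolled cone consider the line segment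
$$\varrho=g(\omega)=\frac{h(\omega_p)\cos(k/2)}{\cos(\omega-\omega_p-k/2)},\qquad\omega\in[\omega_p,\omega_p+k].$$
Both ends represent $p$. The function $\ln h-\ln g$ vanishes at both ends, and its second derivative $(\ln h)''-\cos^{-2}(\omega-\omega_p-k/2)$ is negative. So it is positive in between, and the segment lies in $\mathring D$ except at its ends. It stays away from the tip if $\varrho_0<h(\omega_p)\cos(k/2)$, and it is injective on $[\omega_p,\omega_p+k)$. So it is a boundary loop. At its start it makes angle $k/2$, inward, with the circle $\varrho=h(\omega_p)$, while $c'$ is itself tilted inward by $\eta$. Hence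
$$\varphi=\tfrac k2-\eta,\qquad\varphi'=\tfrac k2+\eta .$$
With $\theta=k/2-\eta<k/2$, the shot from $p$ at angle $\theta$ is a loop, and $C_\theta\not\subset E$.

The example also shows the way out. The loop leaves at angle $\theta$ but arrives at an angle larger than $\theta$; the two angles add up to $k$. Arcs with *both* angles at most $\theta<k/2$ cannot turn into such a loop. So we keep only those arcs. Put
$$A_\theta=\{0<\varphi\le\theta\}\subset A,\qquad R=\{(s,\varphi)\in E:\ \varphi\le\theta,\ \varphi'(s,\varphi)\le\theta\}\subset A_\theta .$$
In the flat disk $R=A_\theta$. By the mirror symmetry, $R^*=PT(R)$, with the two angles exchanged. The main work is to show that $R$ is nonempty and closed in $A_\theta$.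

## 6. Short arcs

**Lemma 6.** There is $\varphi_0\in(0,\theta]$ with $\{0<\varphi<\varphi_0\}\subset R$.

*Proof.*

**Step 1: nearly tangential shots return quickly.** On $\partial D$, $\mathrm{Hess}\,\rho$ is negative on the tangent line. By compactness and continuity there are $\kappa_0,\eta,r_1,C>0$ such that on $\{0\le\rho\le r_1\}$ the function $\rho$ is smooth, $|\mathrm{Hess}\,\rho|\le C$, and $\mathrm{Hess}\,\rho(w,w)\le-\kappa_0$ for every unit $w$ with $|\langle w,\nabla\rho\rangle|\le\eta$. Let $\varphi$ be so small that $S=\sin\varphi$ satisfies $S(1+2C/\kappa_0)<\eta$ and $S^2/(2\kappa_0)<r_1$. Let $h=\rho\circ\gamma_{s,\varphi}$, so $h(0)=0$ and $h'(0)=S$. Let $t^*$ be the supremum of the times $t\le\tau$ such that $h\le r_1$ and $|h'|\le\eta$ on $[0,t]$. Before $t^*$ we have $h''\le-\kappa_0$, and $h\ge0$, so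
$$0\le h(t)\le St-\tfrac12\kappa_0t^2\le\frac{S^2}{2\kappa_0}<r_1 .$$
The outer inequality $0\le St-\frac12\kappa_0t^2$ gives $t^*\le2S/\kappa_0$, and then $|h'|\le S+Ct^*<\eta$. Both constraints are strict at $t^*$, so they could be continued if $t^*<\tau$. Hence $\tau=t^*\le2S/\kappa_0$.

**Step 2: these arcs are embedded and arrive at small angle.** For small $\varphi$ we have $\tau<r_0$, so the arc is injective and $(s,\varphi)\in E$. Moreover $\varphi'\to0$ uniformly as $\varphi\to0$. Indeed, if $\varphi_n\to0$ and $s_n\to s$, then $\tau_n\to0$, so $s_n'\to s$, $\gamma_n'(\tau_n)\to c'(s)$ and $\cos\varphi'_n=\langle\gamma_n'(\tau_n),c'(s_n')\rangle\to1$. So $\varphi'\le\theta$ for $\varphi$ small enough. $\square$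

## 7. What a limit of embedded arcs can be

We need one elementary fact. If two geodesics cross at interior times with independent velocities, then $C^1$-close curves cross at nearby times. In a chart, $(a,b)\mapsto\alpha(a)-\beta(b)$ has a zero with invertible derivative, and such a zero persists under small $C^1$ perturbations. We say that *the crossing persists*.

**Lemma 7.** Let $(s_n,\varphi_n)\in E$ converge to $(s,\varphi)\in A$, with $\tau_n=\tau(s_n,\varphi_n)\to\ell\in[0,\infty]$. Put $\gamma_n=\gamma_{s_n,\varphi_n}$ and $\gamma=\gamma_{s,\varphi}$. Then $\ell>0$, $\gamma(t)\in\mathring D$ for $0<t<\ell$, and $\gamma$ is injective on $[0,\ell)$. If $\ell<\infty$, then $(s,\varphi)\in G$, $\tau(s,\varphi)=\ell$, and either $(s,\varphi)\in E$ or $\gamma|_{[0,\ell]}$ is a boundary loop.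

*Proof.*

**Step 1: the limit runs inside $D$.** By (S) on a compact neighborhood of $(s,\varphi)$, $\ell>0$. On each $[0,t]$ with $t<\ell$, $\gamma_n$ is in $D$ for large $n$ and converges to $\gamma$ in $C^1$. So $\gamma$ stays in the compact set $D$, and in particular it does not stop existing before time $\ell$. If $\ell<\infty$, then also $\gamma(\ell)=\lim\gamma_n(\tau_n)\in\partial D$. By (C), $\gamma(t)\in\mathring D$ for $0<t<\ell$. If $\ell<\infty$ this gives $\tau(s,\varphi)=\ell$ and $(s,\varphi)\in G$.

**Step 2: no self-contact before time $\ell$.** Let $\gamma(t)=\gamma(u)$ with $0\le t<u<\ell$. Since $\gamma(u)\in\mathring D$ and $\gamma(0)\in\partial D$, we have $t>0$. There are three possibilities. If $\gamma'(t),\gamma'(u)$ are independent, the crossing persists for $\gamma_n$ at two different times in $(0,\tau_n)$, contradicting $(s_n,\varphi_n)\in E$. If $\gamma'(t)=\gamma'(u)$, then running back gives $\gamma(u-t)=\gamma(0)\in\partial D$ with $0<u-t<\ell$, contradicting Step 1. If $\gamma'(t)=-\gamma'(u)$, then $\gamma(t+r)=\gamma(u-r)$ for $0\le r\le u-t$, and differentiating at the midpoint $r=(u-t)/2$ gives $\gamma'=-\gamma'$ there,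 which is impossible.

**Step 3: contact at time $\ell<\infty$.** If $\gamma(t)=\gamma(\ell)$ with $t<\ell$, then $\gamma(t)\in\partial D$, so $t=0$ by Step 1. So either $\gamma$ is injective on $[0,\ell]$ and $(s,\varphi)\in E$, or $\gamma(0)=\gamma(\ell)$ and $\gamma|_{[0,\ell]}$ is a boundary loop. $\square$

Two things remain to be excluded: $\ell=\infty$, and loops.

## 8. Long embedded arcs cost curvature $2\pi$

**Lemma 8.** Assume $\int_DK^+<2\pi$. Let $(s_n,\varphi_n)\in E$ converge to $(s,\varphi)\in A$. Then the lengths $\tau(s_n,\varphi_n)$ are bounded.

*Proof.* If not, pass to a subsequence with $\tau_n\to\infty$. By Lemma 7 with $\ell=\infty$, the limit $\gamma:[0,\infty)\to D$ is injective, with $\gamma(t)\in\mathring D$ for $t>0$. An injective infinite geodesic in a compact disk must come back near itself, and each return encloses curvature. We make this quantitative.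

**Step 1: find a short transversal that $\gamma$ crosses almost perpendicularly.** Choose $t_j\to\infty$ with $\gamma'(t_j)\to w$, a unit vector at some $x\in D$. The geodesic through $w$ is, at all times, a limit of $\gamma(t_j+\cdot)\subset D$, so $x\in\mathring D$ by (C). For small $r>0$ let
$$J_r=\{\exp_x(yw^\perp):|y|\le r\}\subset\mathring D,$$
an embedded geodesic segment, with unit normal $n$ satisfying $n(x)=w$. Fix $\varepsilon\in(0,\pi/8)$ with
$$\int_DK^+<2\pi-4\varepsilon. \tag{4}$$
We claim that for $r$ small, whenever $\gamma(t)\in J_r$, the vector $\gamma'(t)$ makes an angle $<\varepsilon$ with $n$ or with $-n$. Otherwise there are times $a_j$, with $\gamma(a_j)\in J_{r_j}$ and $r_j\to0$, such that $\gamma'(a_j)\to w'$, a unit vector at $x$ with $w'\ne\pm w$. The $a_j$ are bounded away from $0$, since $\gamma(0)\in\partial D$ and $x\in\mathring D$. Choose $b_j\in\{t_i\}$ with $b_j\ge a_j+1$ and $\gamma'(b_j)\to w$. The geodesics through $w$ and $w'$ cross transversally at $x$. So for large $j$ the crossing persists: $\gamma$ takes the same value at a positive time near $a_j$ and at a different time near $b_j$. This contradicts injectivity.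

**Step 2: three consecutive crossings give two bigons.** Fix such an $r$ and write $J=J_r$. Since $\gamma'(t_j)\to w$, which is transversal to $J$ at its interior point $x$, $\gamma$ meets $J$ at arbitrarily large times. By Step 1 all meetings are transversal, so the meeting times form a closed discrete set. Let $u_1<u_2<u_3$ be three consecutive ones, and $y_i=\gamma(u_i)$, three distinct points. Let $J'$ be the part of $J$ from $y_1$ to $y_2$, and $J''$ the part from $y_2$ to $y_3$. Then $\gamma[u_1,u_2]\cup J'$ and $\gamma[u_2,u_3]\cup J''$ are simple closed curves in $\mathring D$. They bound closed disks $B_1,B_2\subset D$, each with two interior angles $\alpha_1,\alpha_2$, and (1) reads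
$$\int_{B_i}K=\alpha_1+\alpha_2. \tag{5}$$

**Step 3: read the angles from sides.** Call the $n$-side of $J$ "above". An end strand of $\gamma[u_i,u_{i+1}]$ is above or below $J$ at its endpoint according to the sign of the $n$-component of its initial direction there; this makes sense also at an endpoint of $J$. Near an interior point of its segment ($J'$ for $B_1$, $J''$ for $B_2$), $\partial B_i$ coincides with the segment, so $B_i$ lies locally on exactly one side, and by connectedness it is the same side along the whole segment. At a vertex, the strand is within $\varepsilon$ of $\pm n$, so it makes an angle within $\varepsilon$ of $\pi/2$ with the segment. Hence the interior angle of $B_i$ there is within $\varepsilon$ of $\pi/2$ if the strand is on the same side as $B_i$, and within $\varepsilon$ of $3\pi/2$ if it is on the other side.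

**Step 4: two consecutive crossings in the same direction are impossible.** If $\gamma$ crosses $J$ at $u_i$ and $u_{i+1}$ in the same direction, the strand of $\gamma[u_i,u_{i+1}]$ is on one side of $J$ at $y_i$ and on the other side at $y_{i+1}$. By Step 3 one angle of $B_i$ is within $\varepsilon$ of $\pi/2$ and the other within $\varepsilon$ of $3\pi/2$. By (5), $\int_{B_i}K\ge2\pi-2\varepsilon$, contradicting (4).

**Step 5: with alternating directions, each bigon costs almost $\pi$.** By Step 4 the directions alternate. Say both end strands of $\gamma[u_1,u_2]$ are above $J$ and both end strands of $\gamma[u_2,u_3]$ are below; the other case is the same with above and below exchanged. If $B_1$ were locally below $J'$, both its angles would be within $\varepsilon$ of $3\pi/2$, and $\int_{B_1}K\ge3\pi-2\varepsilon$ would contradict (4). So $B_1$ is locally above $J'$, both angles are within $\varepsilon$ of $\pi/2$, and $\int_{B_1}K\ge\pi-2\varepsilon$. Likewise $B_2$ is locally below $J''$, with both angles within $\varepsilon$ of $\pi/2$, and $\int_{B_2}K\ge\pi-2\varepsilon$.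

**Step 6: the interiors of the bigons are disjoint.** First, $J\setminus J'$ is exterior to $B_1$. It does not meet $\partial B_1$, because $\gamma[u_1,u_2]$ meets $J$ only at $y_1,y_2$. Each of its components starts at $y_1$ or $y_2$ in the direction opposite to $J'$, outside the sector of $B_1$. In the same way $J\setminus J''$ is exterior to $B_2$.

Next, $\gamma((u_2,u_3))$ is exterior to $B_1$. It starts at $y_2$ below $J$, outside the sector of $B_1$, which is above. It does not meet $\partial B_1$, because $\gamma$ does not meet $J$ at times strictly between $u_2$ and $u_3$ and is injective.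

Since $J''\subset J'\cup(J\setminus J')$, we conclude that $\partial B_2\cap\mathrm{int}\,B_1=\emptyset$. As $\mathrm{int}\,B_1$ is connected, either $\mathrm{int}\,B_1\cap\mathrm{int}\,B_2=\emptyset$ or $\mathrm{int}\,B_1\subset\mathrm{int}\,B_2$. In the second case $J'\subset B_2$, hence $J'\subset J''$, because $J\setminus J''$ is exterior to $B_2$. Then points just above an interior point of $J'$ lie in $\mathrm{int}\,B_1\subset B_2$. But that point is also interior to $J''$, and $B_2$ is locally below $J''$, a contradiction. So the interiors are disjoint, and
$$\int_DK^+\ge\int_{B_1}K+\int_{B_2}K\ge2\pi-4\varepsilon,$$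
contradicting (4). $\square$

## 9. Arcs with both angles at most $\theta$ cannot degenerate

**Lemma 9.** Under (H$_\theta$), $R$ is closed in $A_\theta$.

*Proof.* Let $(s_n,\varphi_n)\in R$ converge to $(s,\varphi)\in A_\theta$.

**Step 1: the limit is an arc or a loop.** By (H$_\theta$)(i) and Lemma 8 the lengths are bounded, so after passing to a subsequence $\tau_n\to\ell<\infty$. By Lemma 7, $(s,\varphi)\in G$ with $\tau(s,\varphi)=\ell$. By continuity of $T$ on $G$, $\varphi'=\lim\varphi_n'\le\theta$. If $(s,\varphi)\in E$, then $(s,\varphi)\in R$, and we are done.

**Step 2: exclude the loop.** Otherwise $\gamma|_{[0,\ell]}$ is a boundary loop bounding a disk $B$. At its vertex the directions $\gamma'(0)=v(s,\varphi)$ and $-\gamma'(\ell)=v(s,\pi-\varphi')$ make angles $\varphi$ and $\pi-\varphi'$ with $c'(s)$, in the inner half-plane. Since $B\subset D$, the sector of $B$ is the one between them inside the half-plane, so its angle is $|\pi-\varphi'-\varphi|=\pi-\varphi-\varphi'$, because $\varphi+\varphi'\le2\theta<\pi$. By (1),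
$$\int_BK=2\pi-\big(\pi-(\pi-\varphi-\varphi')\big)=2\pi-\varphi-\varphi'\ge2\pi-2\theta,$$
which (H$_\theta$)(ii) forbids. $\square$

Compare with the tilted cone of Section 5: there $\varphi+\varphi'=k>2\theta$, so the loop is allowed, but it is not a limit of points of $R$.

## 10. Filling the annulus: proof of Theorem 1

Send each arc in $R$ to the pair $(\varphi,\varphi')$ in the square $(0,\theta]\times(0,\theta]$. The corner $(\theta,\theta)$ is where $Z$ sits. If the corner is met at most once, we show that $R$ avoids both open sides $\varphi=\theta$ and $\varphi'=\theta$. Then $R$ cannot stop growing.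

Assume (H$_\theta$) and suppose, for a contradiction, that $\#Z\le1$. Let
$$a=\{s:(s,\theta)\in R,\ \varphi'(s,\theta)<\theta\},\qquad\text{so}\qquad a\cup Z=\{s:(s,\theta)\in R\}.$$

**Step 1: a dichotomy on the circle $C_\theta$.** The set $a$ is open, because $E$ is open and $\varphi'$ is continuous. The set $a\cup Z$ is closed, by Lemma 9. So $a$ is open and closed in $S^1\setminus Z$, which is nonempty and connected because $\#Z\le1$. Hence $a=S^1\setminus Z$ or $a=\emptyset$.

**Step 2: $R$ misses the side $\varphi=\theta$, $\varphi'<\theta$.** If $a=S^1\setminus Z$, then $a\cup Z=S^1$, so $C_\theta\subset R\subset E$ and $\varphi'\le\theta$ on $C_\theta$. By Lemma 5, $\varphi'=\theta$ on all of $C_\theta$, that is, $Z=S^1$, contradicting $\#Z\le1$. So $a=\emptyset$.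

**Step 3: $R$ misses the side $\varphi'=\theta$, $\varphi<\theta$.** The mirror disk $D^*$ satisfies (H$_\theta$) and $\#Z^*=\#Z\le1$, so Steps 1 and 2 apply to it and give $a^*=\emptyset$: no point of $R^*$ has departure angle $\theta$ and arrival angle $<\theta$. Since $R^*=PT(R)$ with the two angles exchanged, no point of $R$ has $\varphi<\theta$ and $\varphi'=\theta$.

**Step 4: $R$ fills the open annulus.** By Step 3,
$$R\cap\{0<\varphi<\theta\}=\{(s,\varphi)\in E:\ \varphi<\theta,\ \varphi'<\theta\},$$
which is open because $E$ is open and $\varphi'$ is continuous. It is relatively closed in $\{0<\varphi<\theta\}$ by Lemma 9, and nonempty by Lemma 6. The annulus $\{0<\varphi<\theta\}$ is connected, so $R\supset\{0<\varphi<\theta\}$.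

**Step 5: contradiction on $C_\theta$.** Since $R$ is closed in $A_\theta$, also $C_\theta\subset R$, that is, $a\cup Z=S^1$. As $a=\emptyset$, this says $Z=S^1$, contradicting $\#Z\le1$.

Hence $\#Z\ge2$. By the bijection of Section 4 there are at least two distinct capillary embedded geodesics with contact angle $\theta$, which is Theorem 1. With Corollary 2, the conjecture is proved. $\blacksquare$
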